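\title{Linear groups that are neither finitely presented nor densely related}

\begin{abstract}
The relation range of a finitely generated group is the set of lengths of the relations that do not follow from shorter ones, and the group is densely related if such relations occur at all scales. We show that a finitely generated linear group need not be finitely presented or densely related. To each subset $A\subset\mathbf Z^d$ we attach a semidirect product $M_A$ of a right-angled Coxeter group with $\mathbf Z^d$. We compute its relation range exactly, and we prove that $M_A$ embeds in some $\mathrm{GL}_n(\mathbf Z)$ if and only if $A$ is the zero set of an integer-valued function whose translates generate a finitely generated group. Zero sets built from iterated exponentials then give subgroups of $\mathrm{GL}_n(\mathbf Z)$ whose relation range is infinite and has large gaps.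
\end{abstract}

\section{Introduction}

\subsection{The relation range}
Let $G$ be a group with a finite generating set $S$, and let $F_S$ be the free group on $S$. The \emph{length} of an element of $F_S$ is the length of the reduced word in $S^{\pm1}$ that represents it. A \emph{relation} of $G$ is an element of the kernel of $F_S\twoheadrightarrow G$, and an element of $F_S$ is \emph{generated by} a subset $R\subset F_S$ if it lies in the normal subgroup generated by $R$. The \emph{relation range} $\mathcal R_S(G)\subset\mathbf N$ is the set of lengths of those relations that are not generated by the relations of strictly smaller length. If one learns the relations of $G$ in order of increasing length, then $\mathcal R_S(G)$ is the set of lengths at which one learns something new. It is empty for a free group with a basis, and it is $\{4\}$ for $\mathbf Z^2$ with a basis. It never contains $0$.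

The group $G$ is finitely presented if and only if $\mathcal R_S(G)$ is finite. Indeed, if $\mathcal R_S(G)$ is bounded by $N$, then by induction on the length the finitely many relations of length at most $N$ generate all relations. Conversely, if $G$ is finitely presented, then the kernel of $F_S\to G$ is normally generated by a finite set, and no length beyond the longest element of that set lies in $\mathcal R_S(G)$.

The group $G$ is \emph{densely related} if there is a constant $C>1$ such that every interval $[x,Cx]$ with $x\ge1$ meets $\mathcal R_S(G)$. This property does not depend on the finite generating set $S$, and it is a quasi-isometry invariant. We shall use it in the following form.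

\begin{lemma}\label{lem:ratios}
The group $G$ is densely related if and only if $\mathcal R_S(G)$ is infinite and its elements $r_1<r_2<\cdots$ have bounded ratios $r_{j+1}/r_j$.
\end{lemma}

\begin{proof}
If every $[x,Cx]$ meets $\mathcal R_S(G)$, then the set is unbounded, and $x=r_j+1$ gives $r_{j+1}\le C(r_j+1)\le 2Cr_j$. Conversely, let $C>1$ bound $r_1$ and all the ratios, and let $x\ge1$. If $x\le r_1$, then $r_1\in[x,Cx]$. Otherwise $r_j<x\le r_{j+1}$ for some $j$, and $r_{j+1}\le Cr_j<Cx$.
\end{proof}

A group is \emph{linear} if it is isomorphic to a subgroup of $\mathrm{GL}_n(K)$ for some $n$ and some field $K$. The wreath product $\mathbf Z\wr\mathbf Z$ is a densely related linear group; its standard presentation $\langle a,t\mid [t,a^kta^{-k}]\ (k\ge1)\rangle$ has a relator of each length $4k+4$. An infinite relation range may a priori have arbitrarily long gaps. In a linear group, however, every relation is a polynomial identity among finitely many fixed matrices, and one may expect this to force new relations either to stop or to recur at regular scales. The following question is posed in \cite{CL}.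

\begin{quote}
\emph{Is every finitely generated linear group either finitely presented or densely related?}
\end{quote}

The answer is no, already for subgroups of $\mathrm{GL}_n(\mathbf Z)$. We obtain it from a family of groups in which both the relation range and linearity in characteristic $0$ can be determined completely.

\subsection{The groups $M_A$}
Let $d\ge1$ and $S=\{a_1,\dots,a_d,s,t\}$. For $g=(g_1,\dots,g_d)\in\mathbf Z^d$ let $|g|=\sum_i|g_i|$, let $\|g\|$ be the Euclidean norm, and let $a^g=a_1^{g_1}\cdots a_d^{g_d}\in F_S$. With $[x,y]=xyx^{-1}y^{-1}$, put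
\[
c_g=[\,t,\ a^gs(a^g)^{-1}\,].
\]
Written out, $c_g$ consists of four letters $s^{\pm1},t^{\pm1}$ separated by four reduced blocks $(a^g)^{\pm1}$, so it is reduced of length $4|g|+4$. For $A\subset\mathbf Z^d$ define
\begin{equation}\label{eq:pres}
M_A=\bigl\langle S\ \bigm|\ [a_i,a_j]\ (i<j),\ s^2,\ t^2,\ c_g\ (g\in A)\bigr\rangle .
\end{equation}
As in the presentation of $\mathbf Z\wr\mathbf Z$, a generator commutes with translates of a generator, but here the set of translations is a free parameter. The first theorem says that $\mathcal R_S(M_A)$ is the set of lengths of the relators in \eqref{eq:pres}.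

\begin{theorem}\label{thm:range}
For every $d\ge1$ and $A\subset\mathbf Z^d$,
\[
\mathcal R_S(M_A)=R_0\cup\{4|g|+4:\ g\in A\},
\]
where $R_0=\{2,4\}$ if $d\ge2$ and $R_0=\{2\}$ if $d=1$.
\end{theorem}

\begin{corollary}\label{cor:class}
The group $M_A$ is finitely presented if and only if $A$ is finite. It is densely related if and only if $A$ is infinite and the distinct values $\nu_1<\nu_2<\cdots$ of $|g|$ on $A$ have bounded ratios $(\nu_{j+1}+1)/(\nu_j+1)$.
\end{corollary}

\begin{proof}
Each value of $|g|$ is taken finitely many times, so $\mathcal R_S(M_A)$ is infinite if and only if $A$ is. The finite set $R_0$ affects only finitely many ratios, and Lemma~\ref{lem:ratios} applies.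
\end{proof}

Gaps in the relation range are thus easy to produce: take $d=1$ and $A=\{k!:k\ge1\}$. The difficulty is linearity, which is a severe restriction on $A$. For instance, if $M_A$ embeds in $\mathrm{GL}_n(\mathbf Z)$, then the images of the $d+2$ generators determine $A$ (Corollary~\ref{cor:commute} below), so only countably many sets $A$ arise in this way. The restriction can be described exactly.

\begin{definition}\label{def:finite}
A function $f:\mathbf Z^d\to\mathbf Z$ is \emph{$\mathbf Z$-finite} if its translates $f(\cdot+h)$, $h\in\mathbf Z^d$, generate a finitely generated abelian group of functions. A function $f:\mathbf Z^d\to\mathbf R$ is \emph{$\mathbf R$-finite} if its translates span a finite-dimensional real vector space.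
\end{definition}

Integer polynomials in the coordinates $x_1,\dots,x_d$ are $\mathbf Z$-finite. The function $2^{x_i}$ is $\mathbf R$-finite, since its translates are multiples of it. The $\mathbf R$-finite functions are the real exponential polynomials, but we shall not use this description.

\begin{theorem}\label{thm:linear}
Let $d\ge1$ and $A\subset\mathbf Z^d$.
\begin{enumerate}
\item[(a)] $M_A$ embeds in $\mathrm{GL}_n(\mathbf Z)$ for some $n$ if and only if $A=f^{-1}(0)$ for some $\mathbf Z$-finite function $f:\mathbf Z^d\to\mathbf Z$.
\item[(b)] $M_A$ is linear over a field of characteristic $0$ if and only if $A=f^{-1}(0)$ for some $\mathbf R$-finite function $f:\mathbf Z^d\to\mathbf R$.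
\end{enumerate}
\end{theorem}

\subsection{Sparse zero sets}
For the groups $M_A$ in characteristic $0$, the question now asks how sparse an infinite zero set of a finite function can be. The first examples suggest a positive answer. The zero set of $x_2$ in $\mathbf Z^2$ has norms $0,1,2,\dots$. The zero set of $x_2-2^{x_1}$ is $\{(m,2^m):m\ge0\}$, because $2^m$ is not an integer for $m<0$, and here the ratios in Corollary~\ref{cor:class} are $(m+2+2^{m+1})/(m+1+2^m)\le2$. One cannot replace $2^{x_1}$ by the faster function $2^{2^{x_1}}$: a linear dependence among the translates of a finite function of one variable is a linear recurrence with constant coefficients, so such a function grows at most exponentially.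

The way out is to store the inner exponential in a coordinate of its own. Sums and products of finite functions are finite (Lemma~\ref{lem:ring}), so
\[
(x_2-2^{x_1})^2+(x_3-2^{x_2})^2
\]
is an $\mathbf R$-finite function on $\mathbf Z^3$. Its zero set is $\{(m,2^m,2^{2^m}):m\ge0\}$, and the ratios in Corollary~\ref{cor:class} are now at least $2^{2^{m+1}}/(4\cdot2^{2^m})=2^{2^m}/4$. By Theorem~\ref{thm:linear}(b) this already answers the question. To land in $\mathrm{GL}_n(\mathbf Z)$ we need an exponential that takes integer values on all of $\mathbf Z$, which $2^x$ does not. Put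
\[
\alpha=\frac{3+\sqrt5}2,\qquad L_m=\alpha^m+\alpha^{-m}\quad(m\in\mathbf Z).
\]

\begin{theorem}\label{thm:main}
Let $A=\{(m,L_m,L_{L_m}):m\in\mathbf Z\}\subset\mathbf Z^3$. Then $M_A$ embeds in $\mathrm{GL}_n(\mathbf Z)$ for some $n$, and
\[
\mathcal R_S(M_A)=\{2,4\}\cup\{4(m+L_m+L_{L_m})+4:\ m\ge0\}=\{2,4,40,92,3412,\dots\}.
\]
The group $M_A$ is finitely generated and linear, but neither finitely presented nor densely related.
\end{theorem}

One more coordinate gives gaps that exceed every power.

\begin{theorem}\label{thm:gaps}
Let $A=\{(m,L_m,L_{L_m},L_{L_{L_m}}):m\in\mathbf Z\}\subset\mathbf Z^4$. Then $M_A$ embeds in $\mathrm{GL}_n(\mathbf Z)$ for some $n$ and is not finitely presented, and all sufficiently large consecutive elements $r<r'$ of $\mathcal R_S(M_A)$ satisfy $r'\ge r^{\ln r}$.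
\end{theorem}

Both Theorem~\ref{thm:range} and Theorem~\ref{thm:linear} rest on the fact that $M_A$ is a semidirect product $W_A\rtimes\mathbf Z^d$ with $W_A$ a right-angled Coxeter group of infinite rank (Section~\ref{sec:racg}). A combinatorial criterion for a word in $W_A$ to be trivial gives the relation range (Section~\ref{sec:range}). The necessity in Theorem~\ref{thm:linear} is a matrix computation (Section~\ref{sec:finite}). For the sufficiency we let $W_A$ act by reflections on an infinite-dimensional space (Section~\ref{sec:refl}) and choose the invariant form so that the action descends to a faithful action on a finite-dimensional quotient (Section~\ref{sec:suff}). Section~\ref{sec:iter} contains the estimates for $L_m$.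

\section{Right-angled Coxeter groups and matchings}\label{sec:racg}

Let $\Gamma$ be a graph without loops on a vertex set $V$, possibly infinite. Its \emph{right-angled Coxeter group} is
\[
W=\langle r_v\ (v\in V)\mid r_v^2=1;\ r_vr_{v'}=r_{v'}r_v\text{ if $v,v'$ are adjacent}\rangle .
\]
Two homomorphisms are read off from the presentation: the \emph{sign} $W\to\{\pm1\}$, sending every $r_v$ to $-1$, and the \emph{abelianization} $W\to\bigoplus_V\mathbf Z/2$, sending $r_v$ to the basis vector at $v$. Automorphisms of $\Gamma$ act on $W$ by permuting the generators.

For $A\subset\mathbf Z^d$ let $\Gamma_A$ be the graph on $V=\{s,t\}\times\mathbf Z^d$ in which $(s,g)$ and $(t,h)$ are adjacent if and only if $g-h\in A$, with no other edges, and let $W_A$ be its right-angled Coxeter group. The group $\mathbf Z^d$ acts on $\Gamma_A$ by $k\cdot(s,g)=(s,g+k)$ and $k\cdot(t,g)=(t,g+k)$. Form $W_A\rtimes\mathbf Z^d$, and write $\tau_k$ for the element $k\in\mathbf Z^d$ in it, so that $\tau_kr_v\tau_k^{-1}=r_{k\cdot v}$.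

\begin{proposition}\label{prop:semi}
There is an isomorphism $M_A\to W_A\rtimes\mathbf Z^d$ that sends $s$ to $r_{(s,0)}$, $t$ to $r_{(t,0)}$, and $a^g$ to $\tau_g$ for all $g\in\mathbf Z^d$.
\end{proposition}

\begin{proof}
Define $\phi$ on $F_S$ by sending $s,t$ as stated and $a_i$ to the $i$-th basis translation. Then $\phi(a^g)=\tau_g$, the relators $[a_i,a_j],s^2,t^2$ are killed, and $\phi(c_g)=[r_{(t,0)},r_{(s,g)}]=1$ for $g\in A$. So $\phi$ factors through $M_A$.

For the inverse, recall that a homomorphism $\psi$ from $W_A\rtimes\mathbf Z^d$ to a group is the same as a pair of homomorphisms on $W_A$ and on $\mathbf Z^d$ with $\psi(\tau_k)\psi(r_v)\psi(\tau_k)^{-1}=\psi(r_{k\cdot v})$. In $M_A$ the $a_i$ commute, so $\tau_g\mapsto a^g$ is a homomorphism, and $(a^g)^{-1}=a^{-g}$. Put $\psi(r_{(s,g)})=a^gsa^{-g}$ and $\psi(r_{(t,g)})=a^gta^{-g}$. These elements have square $1$, and an edge joins $(t,h)$ to $(s,h+g)$ with $g\in A$, where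
\[
[\,a^hta^{-h},\ a^{h+g}sa^{-h-g}\,]=a^hc_ga^{-h}=1 .
\]
So $\psi$ is defined on $W_A$, and the compatibility condition holds because $a^ka^g=a^{g+k}$. Both composites of $\phi$ and $\psi$ fix the generators.
\end{proof}

From now on we identify the two groups. Every element of $M_A$ is uniquely $wa^g$ with $w\in W_A$ and $g\in\mathbf Z^d$, and $a^kr_va^{-k}=r_{k\cdot v}$.

To compute the relation range we must control which commutation relations a trivial word in $W$ really uses. A reduction of the word to the empty word cancels its letters in pairs, and two pairs that are interlaced must have moved past each other. The following definition retains this information and forgets the order of the moves. Let $v_1\cdots v_m$ be a word in $V$; the vertex $v_i$ is the \emph{label} of the position $i$. Two disjoint pairs of positions \emph{cross} if exactly one element of the first lies between the two elements of the second; this says that the four positions alternate between the two pairs, so the condition is symmetric. An \emph{admissible matching} is a partition of $\{1,\dots,m\}$ into pairs such that the two positions of each pair have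 the same label, and any two pairs that cross have adjacent labels.

\begin{lemma}\label{lem:match}
We have $r_{v_1}\cdots r_{v_m}=1$ in $W$ if and only if the word $v_1\cdots v_m$ has an admissible matching.
\end{lemma}

\begin{proof}
Suppose that the product is trivial. The monoid with generators $V$ and relations $vv=1$ and $vv'=v'v$ ($v,v'$ adjacent) is a group, because each generator is its own inverse, and it is therefore $W$. Hence the word is obtained from the empty word by finitely many moves: inserting a subword $vv$, deleting a subword $vv$, or swapping two consecutive letters with adjacent labels. The empty word has the empty matching, so it suffices to show that each move preserves the existence of an admissible matching.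

\emph{Insertion.} Match the two new letters. No position lies between them, so the new pair crosses nothing, and the other crossings are unchanged.

\emph{Swap.} Let the matching move with the letters. The two letters have distinct labels, since $\Gamma$ has no loops, so they lie in different pairs $P$ and $Q$. The relative order changes only for these two letters, so only the crossing of $P$ with $Q$ can change, and $P$ and $Q$ have adjacent labels.

\emph{Deletion of $vv$ at positions $i,i+1$.} If these positions form a pair, remove it. Otherwise there are pairs $\{i,p\}$ and $\{i+1,q\}$. Remove $i$ and $i+1$, and match $p$ with $q$; both have label $v$. Suppose that another pair $\{k,l\}$, $k<l$, crosses $\{p,q\}$, and let $\chi$ be the indicator function of the positions strictly between $k$ and $l$. Then $\chi(p)\ne\chi(q)$, while $\chi(i)=\chi(i+1)$ because $i,i+1$ are consecutive and distinct from $k,l$. So $\chi(i)\ne\chi(p)$ or $\chi(i+1)\ne\chi(q)$. Thus $\{k,l\}$ crossed a pair with label $v$ in the old matching, and its label is adjacent to $v$.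

Conversely, suppose that the word has an admissible matching, and argue by induction on $m$. If $m>0$, choose a pair $\{i,j\}$, $i<j$, with $j-i$ minimal. A position strictly between $i$ and $j$ has its partner outside $[i,j]$, by minimality. Its pair therefore crosses $\{i,j\}$, and its label is adjacent to $v_i=v_j$. So $r_{v_j}$ commutes with all generators between the positions $i$ and $j$ and cancels $r_{v_i}$: deleting these two positions does not change the product. The remaining pairs form an admissible matching of the shorter word.
\end{proof}

\begin{corollary}\label{cor:commute}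
For distinct vertices $v,v'$, the elements $r_v$ and $r_{v'}$ commute if and only if $v$ and $v'$ are adjacent. In particular, $c_g=1$ in $M_A$ if and only if $g\in A$.
\end{corollary}

\begin{proof}
The only way to match equal labels in $vv'vv'$ is $\{1,3\},\{2,4\}$, and these pairs cross. In $M_A$ we have $c_g=[r_{(t,0)},r_{(s,g)}]$.
\end{proof}

\section{The relation range of $M_A$}\label{sec:range}

Let $w=y_1\cdots y_N$ be a word in $S^{\pm1}$. Let $p_j\in\mathbf Z^d$ be the image of $y_1\cdots y_j$ under the homomorphism $F_S\to\mathbf Z^d$ that kills $s,t$ and sends the $a_i$ to the standard basis. The points $0=p_0,p_1,\dots,p_N$ form a path that moves by a unit step at each letter $a_i^{\pm1}$ and rests at each letter $s^{\pm1},t^{\pm1}$. Let $J$ be the set of positions of the latter kind, and for $j\in J$ put $v_j=(s,p_j)$ if $y_j=s^{\pm1}$ and $v_j=(t,p_j)$ if $y_j=t^{\pm1}$. Since $a^ps^{\pm1}=r_{(s,p)}a^p$ and $a^pt^{\pm1}=r_{(t,p)}a^p$, induction on $N$ gives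
\begin{equation}\label{eq:normal}
w=\Bigl(\prod_{j\in J}r_{v_j}\Bigr)\,a^{p_N}\quad\text{in }M_{A},
\end{equation}
with the product taken in increasing order of $j$. The labels $v_j$ and the point $p_N$ depend on $w$ only, not on $A$.

\begin{example}
Let $d=1$ and $k\ge1$. The word $c_k=t\,a^ksa^{-k}\,t^{-1}a^ks^{-1}a^{-k}$ has labels $(t,0),(s,k),(t,0),(s,k)$: the path travels four times between $0$ and $k$, and the two pairs cross. The reduced word $t\,a^kssa^{-k}\,t$ has labels $(t,0),(s,k),(s,k),(t,0)$. It is a relation of length only $2k+4$ that involves the same two vertices, but its pairs are nested, and it follows from $s^2$ and $t^2$ alone. So the set of labels of a relation is too coarse an invariant: a relation much shorter than $c_k$ can visit both ends of an edge that corresponds to $k$. What costs length $4k+4$ is a crossing.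
\end{example}

\begin{lemma}\label{lem:local}
Let $w$ be a relation of $M_A$ of length $N$. Then $w$ is a relation of $M_{A'}$, where $A'=\{g\in A:4|g|+4\le N\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:normal}, $p_N=0$ and $\prod_{j\in J}r_{v_j}=1$ in $W_A$. By Lemma~\ref{lem:match} the word $(v_j)_{j\in J}$ has a matching that is admissible for $\Gamma_A$. Consider two crossing pairs $\{j_1,j_3\}$ and $\{j_2,j_4\}$ with $j_1<j_2<j_3<j_4$. Their labels are $(s,h)$ and $(t,k)$ in some order, with $g=h-k\in A$, so the sequence $p_{j_1},p_{j_2},p_{j_3},p_{j_4}$ alternates between $h$ and $k$. Each of the three stretches of $w$ between consecutive $j_i$ contains at least $|g|$ letters $a_i^{\pm1}$. The stretches before $j_1$ and after $j_4$ together contain at least $|p_{j_1}-p_0|+|p_N-p_{j_4}|\ge|p_{j_1}-p_{j_4}|=|g|$ such letters, because $p_0=p_N$. With the four letters at the positions $j_i$ this gives $N\ge4|g|+4$, so $g\in A'$. Hence the matching is admissible for $\Gamma_{A'}$. By Lemma~\ref{lem:match} and by \eqref{eq:normal} applied in $M_{A'}$, the word $w$ is trivial in $M_{A'}$.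
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Let $\mathcal S=R_0\cup\{4|g|+4:g\in A\}$. All relators in \eqref{eq:pres} have even length, so the homomorphism $F_S\to\mathbf Z/2$ sending each generator to $1$ kills all relations: every relation has even length.

\emph{The inclusion $\mathcal R_S(M_A)\subset\mathcal S$.} Let $w\ne1$ be a relation of length $N\notin\mathcal S$. Then $N$ is even and $N\ne2$, so $N\ge4$. By Lemma~\ref{lem:local}, $w$ is generated by the relators in the presentation \eqref{eq:pres} of $M_{A'}$, where $A'=\{g\in A:4|g|+4\le N\}$, and these are relations of $M_A$. We check that they are shorter than $N$. For $c_g$ with $g\in A'$ this holds because $4|g|+4=N$ is excluded by $N\notin\mathcal S$, and $s^2,t^2$ have length $2$. The relators $[a_i,a_j]$ have length $4$; they exist only if $d\ge2$, in which case $4\in\mathcal S$ and so $N>4$. Hence $N\notin\mathcal R_S(M_A)$.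

\emph{The length $2$.} The only relation of length less than $2$ is the trivial one, and it does not generate $s^2$.

\emph{The length $4$ when $d\ge2$.} A nontrivial relation of length less than $4$ is a reduced word $yy'$. It dies in the quotient $\mathbf Z^d\times\mathbf Z/2\times\mathbf Z/2$ of $M_A$ obtained by making all generators commute. If $y=a_i^{\pm1}$, this forces $y'=y^{-1}$, which is not reduced. So $y\in\{s^{\pm1},t^{\pm1}\}$, and then $y'=y^{\pm1}$, so that $yy'$ is $s^{\pm2}$ or $t^{\pm2}$. These words lie in the kernel of the map from $F_S$ to the free group on $a_1,\dots,a_d$ that kills $s$ and $t$, while $[a_1,a_2]$ does not.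

\emph{The length $N=4|g|+4$ with $g\in A$.} Let $A''=\{g'\in A:|g'|<|g|\}$. By Lemma~\ref{lem:local}, a relation of $M_A$ of length less than $N$ is a relation of $M_{A'}$ for some $A'\subset A''$, hence of its quotient $M_{A''}$. So everything generated by such relations lies in the kernel of $F_S\to M_{A''}$. The relation $c_g$ has length $N$ and does not lie in this kernel, by Corollary~\ref{cor:commute}, since $g\notin A''$.
\end{proof}

\section{Finite functions and the necessary condition for linearity}\label{sec:finite}

Let $\mathbf k$ be one of the rings $\mathbf Z,\mathbf R,\mathbf C$. For $f:\mathbf Z^d\to\mathbf k$ let $T(f)$ be the $\mathbf k$-module of functions generated by the translates of $f$, and call $f$ \emph{$\mathbf k$-finite} if $T(f)$ is finitely generated; for $\mathbf Z$ and $\mathbf R$ this is Definition~\ref{def:finite}. Submodules of finitely generated $\mathbf k$-modules are finitely generated. So $f$ is $\mathbf k$-finite as soon as all its translates lie in \emph{some} finitely generated $\mathbf k$-module of functions. Write $\check f(g)=f(-g)$.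

\begin{lemma}\label{lem:ring}
The $\mathbf k$-finite functions on $\mathbf Z^d$ form a ring that contains the constants and the coordinate functions and is stable under $f\mapsto\check f$.
\end{lemma}

\begin{proof}
Let $T(f)$ be generated by $f_1,\dots,f_p$ and $T(f')$ by $f'_1,\dots,f'_q$. A translate of $f\pm f'$ lies in the module generated by the $f_i$ and the $f_j'$, a translate of $ff'$ lies in the module generated by the $f_if'_j$, and a translate of $\check f$ lies in the module generated by the $\check f_i$. Constants are translation invariant, and the translates of $x_i$ lie in $\mathbf kx_i+\mathbf k$.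
\end{proof}

Finite functions arise as matrix coefficients of representations of $\mathbf Z^d$, and by Corollary~\ref{cor:commute} the set $A$ is the set where a certain commutator vanishes. This is the whole proof of necessity.

\begin{proof}[Proof of the ``only if'' parts of Theorem~\ref{thm:linear}]
In case (b), let $M_A\subset\mathrm{GL}_n(K)$ with $K$ of characteristic $0$. The entries of the finitely many generators generate a subfield $K_0$ that is finitely generated over $\mathbf Q$, and $M_A\subset\mathrm{GL}_n(K_0)$. Such a field embeds in $\mathbf C$, which is algebraically closed of infinite transcendence degree over $\mathbf Q$. So in both cases we have an injective homomorphism $\rho:M_A\to\mathrm{GL}_n(\mathbf k)$, with $\mathbf k=\mathbf Z$ in case (a) and $\mathbf k=\mathbf C$ in case (b).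

Let $\rho_{ij}(g)$ be the entries of $\rho(a^g)$. From $\rho(a^{g+h})=\rho(a^h)\rho(a^g)$ we get $\rho_{ij}(\cdot+h)=\sum_l\rho_{il}(h)\rho_{lj}$, so all translates of $\rho_{ij}$ lie in the module generated by $\rho_{1j},\dots,\rho_{nj}$, and $\rho_{ij}$ is $\mathbf k$-finite. The entries of $\rho(a^g)^{-1}=\rho(a^{-g})$ are the functions $\check\rho_{ij}$. By Lemma~\ref{lem:ring} the entries $D_{ij}(g)$ of
\[
D(g)=\rho(a^gsa^{-g})\rho(t)-\rho(t)\rho(a^gsa^{-g})
\]
are $\mathbf k$-finite. Since $\rho$ is injective, $D(g)=0$ if and only if $c_g=1$ in $M_A$, that is, if and only if $g\in A$.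

In case (a) take $f=\sum_{i,j}D_{ij}^2$. In case (b), if $T(D_{ij})$ is spanned over $\mathbf C$ by $\varphi_1,\dots,\varphi_p$, then the translates of $\operatorname{Re}D_{ij}$ and $\operatorname{Im}D_{ij}$ lie in the real span of the functions $\operatorname{Re}\varphi_l$ and $\operatorname{Im}\varphi_l$, so they are $\mathbf R$-finite; take $f=\sum_{i,j}\bigl((\operatorname{Re}D_{ij})^2+(\operatorname{Im}D_{ij})^2\bigr)$. In both cases $f$ is finite by Lemma~\ref{lem:ring}, and $f^{-1}(0)=A$ because a sum of real squares vanishes only if each term does.
\end{proof}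

Characteristic $0$ enters through the embedding into $\mathbf C$, which supplies the real numbers needed to merge $n^2$ equations into one.

\section{Reflection representations over ordered fields}\label{sec:refl}

We return to an arbitrary graph $\Gamma$ on $V$ with right-angled Coxeter group $W$. Let $K$ be an \emph{ordered field}: a field with a total order such that $x\le y$ implies $x+z\le y+z$, and $x,y\ge0$ implies $xy\ge0$. Such a field has characteristic $0$. Let $E=\bigoplus_{v\in V}Ke_v$ carry a symmetric bilinear form $B$ with
\begin{equation}\label{eq:form}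
B(e_v,e_v)=1,\qquad B(e_v,e_{v'})=0\ \text{ if $v,v'$ are adjacent},\qquad B(e_v,e_{v'})\le-1\ \text{ otherwise ($v\ne v'$)}.
\end{equation}
The freedom in the last condition is what we exploit in Section~\ref{sec:suff}. Define
\[
\rho(r_v)x=x-2B(x,e_v)e_v .
\]
This map sends $e_v$ to $-e_v$ and fixes $e_v^\perp=\{x:B(x,e_v)=0\}$ pointwise, and $E=Ke_v\oplus e_v^\perp$ is an orthogonal decomposition. So $\rho(r_v)$ is an involution that preserves $B$. If $B(e_v,e_{v'})=0$, then
\[
\rho(r_v)\rho(r_{v'})x=x-2B(x,e_v)e_v-2B(x,e_{v'})e_{v'},
\]
which is symmetric in $v,v'$. Hence $\rho$ is a representation of $W$ that preserves $B$.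

Let $\ell$ be the word length on $W$ with respect to the $r_v$. The sign homomorphism shows that $\ell(wr_v)=\ell(w)\pm1$. Call a vector of $E$ \emph{nonnegative} if all its coefficients in the basis $(e_v)$ are $\ge0$. Faithfulness comes from the fact that the action detects whether $r_v$ lengthens or shortens $w$. The next lemma is standard, and its proof is the argument of \cite[\S5.4]{Hum}: one splits off from the right of $w$ as large a piece as possible in a subgroup with two generators, where the claim is a computation in a plane.

\begin{lemma}\label{lem:pos}
If $\ell(wr_v)>\ell(w)$, then $\rho(w)e_v$ is nonnegative.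
\end{lemma}

\begin{proof}
We use induction on $\ell(w)$. For $w=1$ the vector is $e_v$. Let $w\ne1$, and let $r_{v'}$ be the last letter of a shortest word for $w$. Then $\ell(wr_{v'})<\ell(w)$, so $v'\ne v$. Let $D=\langle r_v,r_{v'}\rangle$, with word length $\ell_D$ relative to $\{r_v,r_{v'}\}$; note that $\ell\le\ell_D$ on $D$. Let
\[
X=\{u\in W:\ u^{-1}w\in D,\ \ \ell(u)+\ell_D(u^{-1}w)=\ell(w)\}.
\]
Then $wr_{v'}\in X$. Choose $u\in X$ of minimal length, so that $\ell(u)<\ell(w)$, and put $\delta=u^{-1}w\in D$.

\emph{The vectors $\rho(u)e_v$ and $\rho(u)e_{v'}$ are nonnegative.} Let $r\in\{r_v,r_{v'}\}$. If $\ell(ur)<\ell(u)$, then $w=(ur)(r\delta)$ gives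
\[
\ell(w)\le\ell(ur)+\ell_D(r\delta)\le\bigl(\ell(u)-1\bigr)+\bigl(\ell_D(\delta)+1\bigr)=\ell(w),
\]
so $ur\in X$, against the minimality of $u$. Hence $\ell(ur)>\ell(u)$ for both $r$, and the induction hypothesis applies to $u$.

Since $\rho(w)e_v=\rho(u)\rho(\delta)e_v$, it remains to show that $\rho(\delta)e_v=xe_v+ye_{v'}$ with $x,y\ge0$. No shortest word for $\delta$ in $r_v,r_{v'}$ ends in $r_v$: otherwise $\ell_D(\delta r_v)<\ell_D(\delta)$ and $\ell(wr_v)\le\ell(u)+\ell_D(\delta r_v)<\ell(w)$, against the hypothesis. Fix a shortest word for $\delta$. It has no repeated consecutive letters, so it is empty or alternating with last letter $r_{v'}$.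

If $v,v'$ are adjacent, the word has length at most $1$, for otherwise its ending $r_vr_{v'}$ could be replaced by $r_{v'}r_v$. So $\delta\in\{1,r_{v'}\}$ and $\rho(\delta)e_v=e_v$.

If $v,v'$ are not adjacent, put $b=-B(e_v,e_{v'})\ge1$. In the coordinates $(x,y)$ of $xe_v+ye_{v'}$,
\[
\rho(r_{v'}):(x,y)\mapsto(x,\,2bx-y),\qquad\rho(r_v):(x,y)\mapsto(2by-x,\,y).
\]
We start from $(1,0)$ and apply $r_{v'},r_v,r_{v'},\dots$ in turn. If $x\ge y\ge0$, then $2bx-y\ge2x-y\ge x$, so $\rho(r_{v'})$ maps the region $x\ge y\ge0$ into the region $y\ge x\ge0$. If $y\ge x\ge0$, then $2by-x\ge y$, so $\rho(r_v)$ maps the second region into the first. The coordinates therefore stay nonnegative.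
\end{proof}

The bound $b\ge1$ is needed. For two non-adjacent vertices and $b=\frac12$, the sequence in the proof is $(1,0),(1,1),(0,1),(0,-1)$, and $\rho(r_vr_{v'}):(x,y)\mapsto(-y,x-y)$ has order $3$, although $r_vr_{v'}$ has infinite order.

We want a faithful action on a quotient of $E$. The first candidate is the quotient by the radical $\operatorname{rad}B=\{x:B(x,\cdot)=0\}$, but this can lose too much. For two non-adjacent vertices and $b=1$, the radical is spanned by $e_v+e_{v'}$, the quotient is a line, and both $r_v$ and $r_{v'}$ act on it by $-1$. Positivity is seen by the sum of the coefficients, so we keep that linear form as well, at the cost of one dimension.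

\begin{lemma}\label{lem:faithful}
Let $\lambda:E\to K$ be the linear form with $\lambda(e_v)=1$ for all $v$, and let $U=\operatorname{rad}B\cap\ker\lambda$. Then $W$ fixes $U$ pointwise, and for each $w\ne1$ in $W$ there is $v\in V$ with $\rho(w)e_v-e_v\notin U$.
\end{lemma}

\begin{proof}
If $x\in\operatorname{rad}B$, then $\rho(r_v)x=x$ for all $v$. Let $w\ne1$, and choose $v$ with $\ell(wr_v)<\ell(w)$. Lemma~\ref{lem:pos} applies to $wr_v$, because $\ell(wr_v\cdot r_v)>\ell(wr_v)$, and shows that $\rho(wr_v)e_v=-\rho(w)e_v$ is nonnegative. So $\lambda(\rho(w)e_v)\le0$ and $\lambda(\rho(w)e_v-e_v)\le-1$.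
\end{proof}

The form $\lambda$ is not $W$-invariant. The subspace $U$ is, because it lies in the radical, and so $W$ acts faithfully on $E/U$.

\section{From a finite function to a faithful representation}\label{sec:suff}

We prove the ``if'' parts of Theorem~\ref{thm:linear}. Let $A=f^{-1}(0)$ with $f$ finite, and take $\Gamma=\Gamma_A$. We need a form $B$ with three properties: it satisfies \eqref{eq:form}; it is invariant under translations, so that $\rho$ extends to $M_A$; and $E/U$ is finite-dimensional. By invariance, $B(e_v,e_{v'})$ is given by functions of the difference of the positions, and we shall see that the third property holds if these functions are finite. (The choice $B(e_v,e_{v'})=-1$ for all distinct non-adjacent $v,v'$ would give, on the vertices $(s,g)$, the function equal to $1$ at $0$ and to $-1$ elsewhere, whose translates are linearly independent.)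

\subsection{The form}
Between two vertices of the same type we need a finite function equal to $1$ at $0$ and at most $-1$ elsewhere; take $q(k)=1-2\|k\|^2$, a polynomial. Between vertices of different types we need a finite function that vanishes on $A$ and is at most $-1$ elsewhere. The two types $s$ and $t$ serve to keep these two requirements apart. Put $F=f^2$, which is finite by Lemma~\ref{lem:ring}, vanishes on $A$ and is positive off $A$.

In case (a), $F$ has integer values, so $F\ge1$ off $A$; let $K=\mathbf Q$ and $\omega=1$. In case (b) the positive values of $F$ may accumulate at $0$, as for $f=2^{x_1}$, and then no real multiple of $F$ is bounded below by $1$ off $A$. We therefore use an infinitely large multiple. Let $K=\mathbf R(\omega)$ be the field of rational functions, ordered so that $P/Q>0$ if and only if the leading coefficients of $P$ and $Q$ have the same sign. If $\varphi>0$ is real, then $\varphi\omega-1$ has positive leading coefficient. So in both cases $\omega F(k)\ge1$ for $k\notin A$. Define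
\begin{gather*}
B(e_{(s,g)},e_{(s,h)})=B(e_{(t,g)},e_{(t,h)})=q(g-h),\\
B(e_{(s,g)},e_{(t,h)})=B(e_{(t,h)},e_{(s,g)})=-\omega F(g-h).
\end{gather*}
This form is symmetric, because $q$ is even, and it satisfies \eqref{eq:form} for $\Gamma_A$.

Let $\rho(a^k)e_v=e_{k\cdot v}$. These operators preserve $B$ and $\lambda$, hence $U$, and
\[
\rho(a^k)\rho(r_v)\rho(a^k)^{-1}x=x-2B(\rho(a^k)^{-1}x,e_v)\,e_{k\cdot v}=x-2B(x,e_{k\cdot v})\,e_{k\cdot v}=\rho(r_{k\cdot v})x .
\]
So $\rho$ is a representation of $M_A=W_A\rtimes\mathbf Z^d$ on $E$ that preserves $U$. In case (a), $B$ has integer values on $E_{\mathbf Z}=\bigoplus_v\mathbf Ze_v$, so $\rho$ preserves $E_{\mathbf Z}$. Let $\Lambda=E_{\mathbf Z}/(E_{\mathbf Z}\cap U)$ in case (a) and $\Lambda=E/U$ in case (b). Then $M_A$ acts on $\Lambda$.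

\begin{example}
Let $d=1$, $A=\{0\}$, $f(x)=x$, so that $M_A=\langle a,s,t\mid s^2,t^2,[t,s]\rangle=\mathbf Z*(\mathbf Z/2\times\mathbf Z/2)$. For each fixed vertex $v$, the function $g\mapsto B(e_{(s,g)},e_v)$ is $1-2(g-h)^2$ or $-(g-h)^2$, a polynomial of degree $2$ in $g$, and so it is killed by third differences. Hence
\[
e_{(s,g+3)}-3e_{(s,g+2)}+3e_{(s,g+1)}-e_{(s,g)}\in\operatorname{rad}B,
\]
and this vector lies in $U$ because $1-3+3-1=0$. The same computation applies with $t$ in place of $s$. Using these relations in both directions, we see that $\Lambda$ is generated by the classes of the six vectors $e_{(s,g)},e_{(t,g)}$ with $g=0,1,2$. The generator $a$ shifts them, with $e_{(s,2)}\mapsto 3e_{(s,2)}-3e_{(s,1)}+e_{(s,0)}$ and $e_{(t,2)}\mapsto 3e_{(t,2)}-3e_{(t,1)}+e_{(t,0)}$, and $s$ adds to $e_{(s,0)},e_{(s,1)},e_{(s,2)},e_{(t,0)},e_{(t,1)},e_{(t,2)}$ the multiples $-2,2,14,0,2,8$ of $e_{(s,0)}$. The infinitely many reflections of $W_A$ act on a group of rank at most $6$.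
\end{example}

\subsection{Finite rank}
In general, identify a function on $V$ with the pair of its restrictions to $\{s\}\times\mathbf Z^d$ and $\{t\}\times\mathbf Z^d$, and consider the linear map
\[
\Phi:E\to K^{\mathbf Z^d}\oplus K^{\mathbf Z^d}\oplus K,\qquad\Phi(x)=\bigl(h\mapsto B(x,e_{(s,h)}),\ h\mapsto B(x,e_{(t,h)}),\ \lambda(x)\bigr).
\]
Its kernel is $U$, by the definition of $U$. On basis vectors,
\[
\Phi(e_{(s,g)})=\bigl(q(\cdot-g),\,-\omega\check F(\cdot-g),\,1\bigr),\qquad
\Phi(e_{(t,g)})=\bigl(-\omega F(\cdot-g),\,q(\cdot-g),\,1\bigr).
\]
The functions $q,F,\check F$ are finite by Lemma~\ref{lem:ring}. In case (a), $\Lambda\cong\Phi(E_{\mathbf Z})$ is a subgroup of $(T(q)+T(F))\oplus(T(q)+T(\check F))\oplus\mathbf Z$, which is finitely generated and torsion-free; hence $\Lambda\cong\mathbf Z^n$ for some $n$. In case (b), let $Y\subset K^{\mathbf Z^d}$ be the $K$-span of real bases of $T(q)$, $T(F)$ and $T(\check F)$. Then $\Lambda\cong\Phi(E)\subset Y\oplus Y\oplus K$ is finite-dimensional over $K$.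

\subsection{Faithfulness}
The subgroup $W_A$ acts faithfully on $\Lambda$: if $w\ne1$, Lemma~\ref{lem:faithful} gives $v$ with $\rho(w)e_v-e_v\notin U$, so $w$ moves the class of $e_v$ in $\Lambda$. Now let $\gamma=wa^g$, with $w\in W_A$ and $g\in\mathbf Z^d$, act trivially on $\Lambda$, and let $v\in V$. The elements $\gamma r_v\gamma^{-1}=wr_{g\cdot v}w^{-1}$ and $r_v$ lie in $W_A$ and act identically on $\Lambda$, so they are equal. Their images in the abelianization $\bigoplus_V\mathbf Z/2$ are the basis vectors at $g\cdot v$ and at $v$. So $g\cdot v=v$ and $g=0$. Then $\gamma=w\in W_A$ acts trivially, and $\gamma=1$.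

Thus $M_A$ embeds in the automorphism group of $\Lambda$, which is $\mathrm{GL}_n(\mathbf Z)$ in case (a), and $\mathrm{GL}_n(\mathbf R(\omega))$ in case (b), over a field of characteristic $0$. This completes the proof of Theorem~\ref{thm:linear}. \qed

\section{Iterated exponentials}\label{sec:iter}

The number $\alpha$ satisfies $\alpha+\alpha^{-1}=3$. This yields a recurrence for $L_m$ whose extreme coefficients are $\pm1$, so that it can be run over $\mathbf Z$ in both directions.

\begin{lemma}\label{lem:L}
\begin{enumerate}
\item[(i)] $L_0=2$, $L_1=3$ and $L_{m+1}=3L_m-L_{m-1}$ for all $m\in\mathbf Z$; all $L_m$ are integers, $L_{-m}=L_m$, and $L_{2m}=L_m^2-2$.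
\item[(ii)] $L$ is strictly increasing on $m\ge0$, and $L_{m+1}\ge2L_m$ for $m\ge1$.
\item[(iii)] For $m\ge0$ we have $\alpha^m\le L_m\le2\alpha^m$ and $L_m\ge m$.
\item[(iv)] For each $i$ the function $x\mapsto L_{x_i}$ on $\mathbf Z^d$ is $\mathbf Z$-finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $3L_m=(\alpha+\alpha^{-1})(\alpha^m+\alpha^{-m})=L_{m+1}+L_{m-1}$ and $L_m^2=\alpha^{2m}+2+\alpha^{-2m}$. The symmetry holds by definition, and integrality follows from the recurrence for $m\ge0$ and from the symmetry for $m<0$.
(ii) We have $L_1>L_0$, and if $L_m>L_{m-1}$, then $L_{m+1}=2L_m+(L_m-L_{m-1})>2L_m>L_m$.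
(iii) Use $0<\alpha^{-m}\le\alpha^m$ for the first claim; the second holds for any strictly increasing sequence of nonnegative integers.
(iv) The set of $k\in\mathbf Z$ such that the function $L_{x_i+k}$ lies in $\mathbf ZL_{x_i}+\mathbf ZL_{x_i-1}$ contains $0$ and $-1$. By $L_{x_i+k+1}=3L_{x_i+k}-L_{x_i+k-1}$ and $L_{x_i+k-1}=3L_{x_i+k}-L_{x_i+k+1}$ it is all of $\mathbf Z$.
\end{proof}

The recurrence gives $L_0,\dots,L_7=2,3,7,18,47,123,322,843$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $A$ is the zero set of $(x_2-L_{x_1})^2+(x_3-L_{x_2})^2$, which is $\mathbf Z$-finite by Lemmas~\ref{lem:ring} and~\ref{lem:L}(iv). By Theorem~\ref{thm:linear}(a), $M_A$ embeds in some $\mathrm{GL}_n(\mathbf Z)$.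

The element of $A$ with parameter $m$ has norm $\nu(m)=|m|+L_m+L_{L_m}$. Since $\nu(-m)=\nu(m)$, negative parameters contribute no new norms, and Theorem~\ref{thm:range} gives the stated relation range. The first values are $\nu(0)=0+2+7=9$, $\nu(1)=1+3+18=22$ and $\nu(2)=2+7+843=852$, which give the lengths $40$, $92$ and $3412$.

The set $A$ is infinite, so $M_A$ is not finitely presented by Corollary~\ref{cor:class}. By Lemma~\ref{lem:L}(ii), $\nu$ is strictly increasing on $m\ge0$, so the distinct norms are $\nu(0)<\nu(1)<\cdots$. For $m\ge1$ we have $1\le m\le L_m\le L_{L_m}$, hence $\nu(m)+1\le4L_{L_m}\le8\alpha^{L_m}$, while $\nu(m+1)+1\ge L_{L_{m+1}}\ge\alpha^{L_{m+1}}\ge\alpha^{2L_m}$. Therefore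
\[
\frac{\nu(m+1)+1}{\nu(m)+1}\ \ge\ \frac{\alpha^{L_m}}8\ \longrightarrow\ \infty\qquad(m\to\infty),
\]
and $M_A$ is not densely related by Corollary~\ref{cor:class}.
\end{proof}

For Theorem~\ref{thm:gaps} the mechanism is as follows. Passing from $m$ to $m+1$ at least doubles the second coordinate, hence roughly squares the third; and the third coordinate is, up to the factor $\ln\alpha$, the logarithm of the fourth, which determines the size of the norm.

\begin{proof}[Proof of Theorem~\ref{thm:gaps}]
The set $A$ is the zero set of the $\mathbf Z$-finite function $\sum_{i=1}^3(x_{i+1}-L_{x_i})^2$ on $\mathbf Z^4$, so $M_A$ embeds in some $\mathrm{GL}_n(\mathbf Z)$ by Theorem~\ref{thm:linear}(a). It is infinite, so $M_A$ is not finitely presented by Corollary~\ref{cor:class}.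

The norm $\mu(m)=|m|+L_m+L_{L_m}+L_{L_{L_m}}$ is even in $m$ and strictly increasing on $m\ge0$. By Theorem~\ref{thm:range}, all sufficiently large consecutive elements of $\mathcal R_S(M_A)$ have the form $r=4\mu(m)+4$, $r'=4\mu(m+1)+4$ with $m\ge1$. Write $b_1=L_m$, $b_2=L_{b_1}$, $b_3=L_{b_2}$, and $b_1',b_2',b_3'$ for the same quantities at $m+1$. By Lemma~\ref{lem:L}, $b_1'\ge2b_1$, so $b_2'\ge L_{2b_1}=b_2^2-2$, and
\[
r'\ge b_3'\ge\alpha^{b_2'}\ge\alpha^{b_2^2-2}.
\]
On the other hand $m\le b_1\le b_2\le b_3\le2\alpha^{b_2}$, so $\mu(m)\le4b_3$ and $r\le16b_3+4\le32\alpha^{b_2}+4\le40\alpha^{b_2}$. Since $b_2\to\infty$ with $m$,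
\[
\frac{\ln r'}{(\ln r)^2}\ \ge\ \frac{(b_2^2-2)\ln\alpha}{(b_2\ln\alpha+\ln40)^2}\ \longrightarrow\ \frac1{\ln\alpha}.
\]
The limit exceeds $1$ because $\alpha=2.618\ldots<e$. So $\ln r'\ge(\ln r)^2$, that is, $r'\ge r^{\ln r}$, for all large $m$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CL}
Yves Cornulier, Adrien Le Boudec, \emph{Densely related groups}, arXiv:1610.09469 (2016).

\bibitem{Hum}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\end{thebibliography}
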